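\title{Minimal weakly isotropic quadratic forms of arbitrary dimension}

\begin{abstract}
A quadratic form is weakly isotropic if some multiple of it is isotropic, and $w(K)$ denotes the supremum of the dimensions of minimal weakly isotropic forms over the field $K$. We show that there are fields with $w(K)>3$, and that $w$ is unbounded: for every real field $k$ and every $m\ge 2$, the generic symmetric $m\times m$ matrix of trace zero defines a minimal weakly isotropic form over a rational function field in $\frac{m(m+1)}2-2$ variables over $k$. The main tool is a parity argument with Chern classes, which turns a zero of a multiple of the generic member of a linear system of quadratic forms into a common zero of the whole system over an extension of odd degree. We also obtain $w(\mathbb Q(X_1,\dots,X_5))\ge4$, $w(\mathbb R(X_1,\dots,X_6))\ge4$ and $w(k(X_1,X_2,\dots))=\infty$.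
\end{abstract}

\section{Introduction}

Let $K$ be a field of characteristic different from $2$. Quadratic forms over $K$ are regular unless we say otherwise. The field $K$ is \emph{real} if $-1$ is not a sum of squares in $K$, and \emph{nonreal} otherwise. In a real field a sum of squares vanishes only if all its terms vanish, and the characteristic is $0$. A form is \emph{isotropic} if it vanishes at a nonzero vector. A form $\varphi$ is \emph{weakly isotropic} if the orthogonal sum $N\times\varphi=\varphi\perp\dots\perp\varphi$ of $N$ copies is isotropic for some $N\ge1$, that is, if there are vectors $v_1,\dots,v_N$, not all zero, with $\sum_j\varphi(v_j)=0$. A \emph{subform} of $\varphi$ is an orthogonal summand of $\varphi$, or equivalently the restriction of $\varphi$ to a subspace on which it is regular. A weakly isotropic form is \emph{minimal weakly isotropic} if none of its proper subforms is weakly isotropic, and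
\[
w(K)=\sup\{\dim\varphi : \varphi \text{ minimal weakly isotropic over } K\}\in\mathbb N\cup\{\infty\}.
\]
A weakly isotropic subform of least dimension is minimal, so $w(K)\le m$ means that every weakly isotropic form has a weakly isotropic subform of dimension at most $m$. For ordinary isotropy the corresponding number is always $2$, because an isotropic form contains a hyperbolic plane $\langle1,-1\rangle$. The invariant $w(K)$ measures how far weak isotropy is from being visible on small pieces of the form.

Over a real field, $\langle a_1,\dots,a_m\rangle$ is weakly isotropic if and only if $\langle a_1t_1,\dots,a_mt_m\rangle$ is isotropic for some nonzero sums of squares $t_1,\dots,t_m$. Indeed, $\sum_j\varphi(v_j)=\sum_ia_i\sum_jv_{ji}^2$ for $v_j=(v_{j1},\dots,v_{jm})$, and conversely $\sum_ia_it_ix_i^2$ has this shape with $v_{ji}=c_{ij}x_i$ when $t_i=\sum_jc_{ij}^2$. This settles the simplest cases.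
\begin{itemize}
\item If $K$ is nonreal, then $N\times\langle a\rangle$ is isotropic for large $N$, so $w(K)=1$.
\item If $K$ is real, no form $\langle a\rangle$ is weakly isotropic, so the hyperbolic plane is minimal weakly isotropic and $w(K)\ge2$. A binary form $\langle a,b\rangle$ is weakly isotropic exactly when $-ab$ is a sum of squares.
\item If $K$ is real and \emph{pythagorean}, meaning that every sum of squares is a square, then weakly isotropic forms are isotropic and $w(K)=2$.
\item A weakly isotropic form over $\mathbb Q$ is indefinite, so it has a subform $\langle a,b\rangle$ with $-ab>0$. Positive rationals are sums of squares, hence $w(\mathbb Q)=2$.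
\end{itemize}

Let $\mathsf WK$ be the Witt ring, $\mathsf IK$ its fundamental ideal, and let the index ``tors'' denote torsion parts. Let $p(K)$ be the Pythagoras number, the least $p$ such that every sum of squares in $K$ is a sum of $p$ squares. The following facts are known. One has $w(K)=2$ if and only if $K$ is real and every form whose class in $\mathsf WK$ is torsion is an orthogonal sum of binary such forms. By a result of Arason and Pfister, $w(\mathbb Q(X,Y))\ge3$, and more generally $w(k(X,Y))\ge3$ for every real field $k$ with $(\mathsf I_{\mathsf{tors}}k)^2\ne0$. If $n\ge1$ and $\mathsf I^{n+2}_{\mathsf{tors}}K=0$, then $w(K)\le2^n$. Finally,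
\begin{equation}\label{eq:pyth}
w(K)\le p(K)\qquad\text{if $K$ is not real pythagorean.}
\end{equation}
Of these facts we use only \eqref{eq:pyth}, and only in Theorem~\ref{thm:fields}(e).

The upper bounds grow with the complexity of the field, which suggests that $w$ takes large values, but no field with $w(K)>3$ was known. This is the problem posed by Archita and Becher \cite{AB}:
\begin{quote}
\emph{Is there a field $K$ of characteristic different from $2$ with $w(K)>3$?}
\end{quote}
Weakly isotropic forms of dimension $4$ are easy to write down. The difficulty is minimality: one must exclude a relation $\sum_j\varphi(v_j)=0$ inside every hyperplane and for every number $N$ of summands. We answer the question affirmatively.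

\begin{theorem}\label{thm:main}
Let $k$ be a real field, $m\ge2$ and $n=\frac{m(m+1)}2-2$. Let $A_0,\dots,A_n$ be a basis of the space of symmetric $m\times m$ matrices over $k$ of trace $0$. Then the form with matrix $A_0+X_1A_1+\dots+X_nA_n$ over $K=k(X_1,\dots,X_n)$ is minimal weakly isotropic of dimension $m$. Hence $w(k(X_1,\dots,X_n))\ge m$.
\end{theorem}

For $m=4$ and any real field $k$, for instance $k=\mathbb Q$ or $k=\mathbb R$, the form with matrix
\[
\begin{pmatrix}1&x_{12}&x_{13}&x_{14}\\ x_{12}&x_2&x_{23}&x_{24}\\ x_{13}&x_{23}&x_3&x_{34}\\ x_{14}&x_{24}&x_{34}&-1-x_2-x_3\end{pmatrix}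
\]
over the rational function field $K=k(x_2,x_3,x_{12},x_{13},x_{14},x_{23},x_{24},x_{34})$ in eight variables is therefore minimal weakly isotropic, and $w(K)\ge4$. The method gives more.

\begin{theorem}\label{thm:fields}
Let $k$ be a real field and $m\ge2$.
\begin{enumerate}
\item[(a)] $w(k(X_1,\dots,X_n))\ge m$ for all $n\ge\frac{m(m+1)}2-2$, and for all $n\ge\frac{m(m-1)}2$ if $m$ is a power of $2$. In particular $w(\mathbb R(X_1,\dots,X_6))\ge4$.
\item[(b)] If the nonzero sums of squares of $k$ represent at least $4$ square classes, then $w(k(X_1,\dots,X_5))\ge4$. In particular $w(\mathbb Q(X_1,\dots,X_5))\ge4$.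
\item[(c)] $w(K)\ge m$ for every real finitely generated field extension $K/k$ of transcendence degree at least $\frac{m(m+1)}2-1$, or at least $\frac{m(m-1)}2+1$ if $m$ is a power of $2$.
\item[(d)] $w(k(X_1,X_2,X_3,\dots))=\infty$.
\item[(e)] The invariant $w$ takes infinitely many finite values.
\end{enumerate}
\end{theorem}

We do not claim that these numbers of variables are optimal among all forms over $k(X_1,\dots,X_n)$. For $k=\mathbb Q$ and $m=3$, Theorem~\ref{thm:main} uses four variables, while the result of Arason and Pfister needs two.

Section~\ref{sec:gram} translates minimality into a statement about ranks of symmetric matrices. Section~\ref{sec:descent} contains the heart of the matter, the descent theorem (Theorem~\ref{thm:descent}). Theorem~\ref{thm:main} and a converse over real closed fields follow in Section~\ref{sec:trace0}. Sections \ref{sec:fewer} and~\ref{sec:val} prove Theorem~\ref{thm:fields}, using trace forms and valuations.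

\section{Weak zeros and Gram matrices}\label{sec:gram}

The forms we construct are given by matrices whose regularity is not known in advance, so we first allow degenerate forms. Let $\varphi$ be a possibly degenerate quadratic form on $K^m$. A \emph{weak zero} of $\varphi$ is a tuple $(v_1,\dots,v_N)$ of vectors in $K^m$, not all zero, of any length $N\geq 1$, with $\sum_j\varphi(v_j)=0$. Its \emph{rank} is the dimension of the span of $v_1,\dots,v_N$. A regular form is weakly isotropic if and only if it has a weak zero. The definition of minimality involves only the subspaces on which $\varphi$ is regular. The next lemma removes this restriction and leaves a condition on ranks, which is given by the vanishing of minors and therefore behaves well in families.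

\begin{lemma}\label{lem:min}
Let $K$ be real, $m\ge2$, and let $\varphi$ be a possibly degenerate form on $K^m$.
\begin{enumerate}
\item[(a)] If every weak zero of $\varphi$ has rank $m$, then $\varphi$ is regular and anisotropic. If moreover $\varphi$ has a weak zero, then $\varphi$ is minimal weakly isotropic.
\item[(b)] If $m\ge3$ and $\varphi$ is minimal weakly isotropic, then every weak zero of $\varphi$ has rank $m$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A vector $v\ne0$ with $\varphi(v)=0$ would be a weak zero of rank $1<m$. So $\varphi$ is anisotropic, and it is regular because $\varphi$ vanishes on its radical. A proper subform is the restriction of $\varphi$ to a proper subspace $U$, and a weak zero of it would be a weak zero of $\varphi$ of rank at most $\dim U<m$.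

(b) Suppose that a weak zero spans a proper subspace $U$. If $\varphi|_U$ is regular, it is a proper weakly isotropic subform. Otherwise $\varphi$ vanishes at a nonzero vector of the radical of $\varphi|_U$, so $\varphi$ contains a hyperbolic plane, and this is a proper weakly isotropic subform since $m\ge3$.
\end{proof}

The hyperbolic plane shows that (b) fails for $m=2$.

The equation $\sum_j\varphi(v_j)=0$ is quadratic in the $v_j$ and involves the unbounded parameter $N$. It becomes linear, and $N$ disappears, when one records only the matrix $\sum_jv_jv_j^T$. Let $\mathrm{Sym}_m(K)$ be the space of symmetric $m\times m$ matrices over $K$. We call $S\in\mathrm{Sym}_m(K)$ a \emph{Gram matrix over $K$} if $S=\sum_{j=1}^Nu_ju_j^T$ for some $N$ and some column vectors $u_j\in K^m$.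

\begin{lemma}\label{lem:gram}
Let $K$ be real, $u_1,\dots,u_N\in K^m$ and $S=\sum_ju_ju_j^T$.
\begin{enumerate}
\item[(a)] $\sum_ju_j^TAu_j=\operatorname{tr}(AS)$ for every $A\in\mathrm{Sym}_m(K)$.
\item[(b)] The rank of $S$ is the dimension of the span of $u_1,\dots,u_N$. In particular, $S=0$ if and only if all $u_j$ are $0$.
\item[(c)] A diagonal matrix whose entries are sums of squares is a Gram matrix. If $K$ is real closed, the Gram matrices are exactly the positive semidefinite matrices.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $u^TAu=\operatorname{tr}(u^TAu)=\operatorname{tr}(Auu^T)$.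

(b) If $u_j^Tx=0$ for all $j$, then $Sx=0$. Conversely, if $Sx=0$, then $0=x^TSx=\sum_j(u_j^Tx)^2$, and all $u_j^Tx$ vanish because $K$ is real. So the kernel of $S$ is the annihilator of the span of the $u_j$.

(c) If $t_i=\sum_jc_{ij}^2$, then $\operatorname{diag}(t_1,\dots,t_m)=\sum_{i,j}(c_{ij}e_i)(c_{ij}e_i)^T$, where $e_1,\dots,e_m$ is the standard basis. Let $K$ be real closed. Gram matrices are positive semidefinite by the formula for $x^TSx$ above. A positive semidefinite matrix can be written $PDP^T$ with $P$ invertible and $D$ diagonal with nonnegative entries. These entries are squares, so $D=\sum_i u_iu_i^T$ and $PDP^T=\sum_i(Pu_i)(Pu_i)^T$.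
\end{proof}

The pairing $(A,S)\mapsto\operatorname{tr}(AS)$ on $\mathrm{Sym}_m(K)$ is nondegenerate, since pairing $A=(a_{ij})$ with $e_ie_j^T+e_je_i^T$ gives $2a_{ij}$. For a subspace $V$ let $V^\perp$ be its orthogonal complement. Then $V^{\perp\perp}=V$, and $(V\otimes_K K')^\perp=V^\perp\otimes_K K'$ for every extension $K'/K$, by comparing dimensions.

By the two lemmas, we must find $\Phi\in\mathrm{Sym}_m(K)$ such that the hyperplane $\Phi^\perp$ contains a nonzero Gram matrix but no nonzero singular one. The simplest way to arrange the first condition is to require $\operatorname{tr}\Phi=0$, so that $I_m\in\Phi^\perp$. The second condition asks that nothing else happens by accident, so the entries of $\Phi$ should be as independent as possible. Diagonal matrices are not enough: if $a_1+\dots+a_m=0$, then $\langle a_1,\dots,a_m\rangle$ vanishes at $u=(1,\dots,1)^T$, however generic the $a_i$ are. The reason is that every diagonal matrix of trace $0$ is orthogonal not only to $I_m$ but also to the singular Gram matrix $uu^T$. This leads to linear systems of forms.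

From now on $k$ is a real field. Let $V\subseteq\mathrm{Sym}_m(k)$ be a nonzero subspace with basis $A_0,\dots,A_n$. The \emph{generic member} of $V$ is the possibly degenerate form $\varphi_V$ with matrix
\[
\Phi=A_0+X_1A_1+\dots+X_nA_n \quad\text{over}\quad K=k(X_1,\dots,X_n).
\]
All statements below hold for every choice of basis. The field $K$ is real: adjoining one variable at a time, the leading coefficient of a sum of squares of polynomials, not all zero, is a nonzero sum of squares.

Every nonzero Gram matrix $S\in V^\perp$ over $k$ satisfies $\operatorname{tr}(\Phi S)=0$ and so gives a weak zero of $\varphi_V$. These weak zeros are constant, and they are easy to survey. But $\Phi^\perp$ is a hyperplane over $K$, far larger than $V^\perp\otimes_kK$, and the vectors of a weak zero may depend on the variables in a complicated way. The next section shows that a nonconstant weak zero forces a constant one of no larger rank, after an extension of $k$ of odd degree.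

\section{Descent from the generic member}\label{sec:descent}

\begin{theorem}\label{thm:descent}
Let $k$ be a real field and $V\subseteq\mathrm{Sym}_m(k)$ a subspace with basis $A_0,\dots,A_n$. Suppose that the generic member $\varphi_V$ over $K=k(X_1,\dots,X_n)$ has a weak zero $(v_1,\dots,v_N)$ of rank at most $r$. Then there are a finite extension $k'/k$ of odd degree and vectors $u_1,\dots,u_N\in k'^m$, not all $0$, spanning a space of dimension at most $r$, such that $\sum_ju_j^TBu_j=0$ for all $B\in V$. The field $k'$ is real.
\end{theorem}

The last assertion is Springer's theorem: an anisotropic form remains anisotropic over every finite extension of odd degree. A field is real if and only if all forms $N\times\langle1\rangle$ are anisotropic over it, so odd degree extensions of real fields are real. This is why the parity of the degree matters: over a nonreal extension Lemma~\ref{lem:gram}(b) would be lost.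

Write $y=(y_1,\dots,y_N)$, where each $y_j$ is a column of $m$ variables, and put
\[
f_i(y)=\sum_{j=1}^Ny_j^TA_iy_j\qquad(0\le i\le n).
\]
These are quadratic forms over $k$ in $Nm$ variables. The hypothesis says that $v=(v_1,\dots,v_N)\neq0$ satisfies the single equation $f_0(v)+\sum_iX_if_i(v)=0$, and the conclusion asks for $u\ne0$ with $f_0(u)=\dots=f_n(u)=0$. The idea is to obtain $u$ by substituting suitable values for the variables in $v$.

\subsection*{The case of a pencil}
Let $n=1$ and write $X_1=t_1/t_0$. Scaling $v$ changes neither the equation nor the rank. After clearing denominators, homogenizing and dividing by a greatest common divisor, the $Nm$ coordinates of $v$ are homogeneous polynomials in $t_0,t_1$ of one degree $d$, without common nonconstant factor, and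
\[
t_0f_0(v)+t_1f_1(v)=0\quad\text{in }k[t_0,t_1].
\]
Since $t_0$ and $t_1$ are coprime, there is a polynomial $g$ with
\begin{equation}\label{eq:pencil}
(f_0(v),f_1(v))=g\cdot(-t_1,t_0).
\end{equation}
The two conditions $f_0=f_1=0$ have become the single condition $g=0$, and $g$ is either $0$ or homogeneous of the \emph{odd} degree $2d-1$. So $g$ is divisible by an irreducible homogeneous polynomial $\pi$ of odd degree. If $\pi$ is proportional to $t_0$, put $k'=k$ and $\tau=(0,1)$. Otherwise $\pi(1,X)$ is irreducible of degree $\deg\pi$; let $\theta$ be a root, $k'=k(\theta)$ and $\tau=(1,\theta)$. In both cases a homogeneous polynomial over $k$ vanishes at $\tau$ only if it is divisible by $\pi$. Hence $u=v(\tau)$ is nonzero, and $f_0(u)=f_1(u)=0$ by \eqref{eq:pencil}. The $(r+1)\times(r+1)$ minors of the matrix $(v_1|\cdots|v_N)$ are zero as polynomials, so they vanish at $\tau$, and $u$ has rank at most $r$.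

\begin{example}
Theorem~\ref{thm:main} for $m=2$ concerns a pencil, for instance $\varphi=x^2+2Xxy-y^2$ over $k(X)$. It is weakly isotropic because $\varphi(e_1)+\varphi(e_2)=0$. A weak zero of rank $1$ has the form $(c_1v,\dots,c_Nv)$ and forces $\varphi(v)=0$. The argument above, with $N=1$, then yields a nonzero common zero of $x^2-y^2$ and $2xy$, which does not exist. This agrees with the direct computation $\varphi=(x+Xy)^2-(1+X^2)y^2$, in which $1+X^2$ is a sum of squares and not a square.
\end{example}

\subsection*{What changes for $n\ge2$}
Geometrically, $K$ is the function field of $\mathbb P^n$ and $v$ is a rational map from $\mathbb P^n$ to $\mathbb P^{Nm-1}$. Two difficulties appear. First, polynomials in $t_0,\dots,t_n$ without common factor can have common zeros, so that $v(\tau)$ may be $0$. We therefore replace $\mathbb P^n$ by the closure $\Gamma$ of the graph of $v$, on which the map is defined everywhere. Second, we look for a solution of $n+1$ equations on a variety of dimension $n$, which is one equation too many. As in \eqref{eq:pencil}, the relation $\sum_it_if_i=0$ removes one of them: it says that $(f_0,\dots,f_n)$ is a section of a vector bundle of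 rank $n$. The number that replaces $\deg g=2d-1$ is the degree of the top Chern class of this bundle.

\subsection*{Chern classes}
We recall what is needed from \cite{Fu}. Schemes are of finite type over the field $k$, which need not be algebraically closed, and a variety is an integral scheme. The group $A_j(Y)$ consists of the $j$-dimensional cycles on $Y$ modulo rational equivalence. It is generated by the classes $[W]$ of the $j$-dimensional subvarieties $W$; thus $A_0(Y)$ is generated by the closed points. A vector bundle $E$ on $Y$ has Chern classes $c_i(E)$, which are commuting homomorphisms $\alpha\mapsto c_i(E)\cap\alpha$ from $A_j(Y)$ to $A_{j-i}(Y)$, with $c_0(E)=1$. Put $c(E)=\sum_ic_i(E)$.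
\begin{enumerate}
\item[(C1)] If $Y$ is projective, there is a homomorphism $\deg\colon A_0(Y)\to\mathbb Z$ with $\deg[z]=[k(z):k]$ for a closed point $z$ with residue field $k(z)$.
\item[(C2)] A proper morphism $p\colon Y\to Y'$ induces $p_*\colon A_j(Y)\to A_j(Y')$. It preserves degrees of zero-cycles on projective schemes. If $p$ is a birational morphism of varieties, then $p_*[Y]=[Y']$. The projection formula $p_*(c_i(p^*E)\cap\alpha)=c_i(E)\cap p_*\alpha$ holds.
\item[(C3)] If $0\to E'\to E\to E''\to0$ is exact, then $c(E)=c(E')c(E'')$. Trivial bundles have $c=1$. For a line bundle $L$ one has $c(L)=1+c_1(L)$ and $c_1(L^{\otimes2})=2c_1(L)$.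
\item[(C4)] On $\mathbb P^n$, with $h=c_1(\mathcal O(1))$, one has $\deg(h^n\cap[\mathbb P^n])=1$.
\item[(C5)] If $E$ has rank $n$ and $L$ is a line bundle, then $c_n(E\otimes L)=\sum_{i=0}^nc_i(E)\,c_1(L)^{n-i}$ \cite[Remark 3.2.3]{Fu}.
\item[(C6)] Let $Y$ be a variety of dimension $n$, let $E$ have rank $n$, and let $Z\subseteq Y$ be the zero scheme of a section of $E$. Then $c_n(E)\cap[Y]$ is the image of a class in $A_0(Z)$, the localized top Chern class \cite[Prop.~14.1]{Fu}.
\end{enumerate}
Fact (C6) requires no transversality: $Z$ may have positive dimension or be all of $Y$, as in the case $g=0$ above. This is essential, since we know nothing about the given weak zero.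

\begin{proof}[Proof of Theorem~\ref{thm:descent}]
\emph{The graph.} Let $t_0,\dots,t_n$ be homogeneous coordinates on $\mathbb P^n_k$ and identify $K$ with its function field by $X_i=t_i/t_0$. Let $M=Nm-1$ and let $y$ be homogeneous coordinates on $\mathbb P^M_k$. The generic point of $\mathbb P^n$ and the point $[v_1:\dots:v_N]\in\mathbb P^M(K)$ define a morphism $\operatorname{Spec}K\to\mathbb P^n\times\mathbb P^M$. Let $\gamma$ be its image point and $\Gamma$ the closure of $\{\gamma\}$ with the reduced structure. Then $\Gamma$ is a projective variety with generic point $\gamma$, and the projection $p\colon\Gamma\to\mathbb P^n$ sends $\gamma$ to the generic point. The induced embeddings $K\to k(\gamma)\to K$ compose to the identity, so $k(\gamma)=K$. Thus $p$ is birational, $\dim\Gamma=n$, and $p_*[\Gamma]=[\mathbb P^n]$.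

At $\gamma$ we have $t=(1,X_1,\dots,X_n)$ and $y=v$. By hypothesis the bihomogeneous polynomial $\sum_it_if_i(y)$ and all $(r+1)\times(r+1)$ minors of the $m\times N$ matrix $(y_1|\cdots|y_N)$ vanish at $\gamma$. Since $\Gamma$ is integral with generic point $\gamma$, they vanish identically on $\Gamma$.

\emph{The bundle.} The forms $t_0,\dots,t_n$ have no common zero on $\mathbb P^n$, so $(g_i)\mapsto\sum_it_ig_i$ is a surjection of vector bundles $\mathcal O^{n+1}\to\mathcal O(1)$. Its kernel $Q$ is a vector bundle of rank $n$. By (C3), $c(Q)(1+h)=1$, so $c_i(Q)=(-h)^i$. Let $L$ be the pullback of $\mathcal O_{\mathbb P^M}(1)$ to $\Gamma$, and put $E=p^*Q\otimes L^{\otimes2}$. Exact sequences of vector bundles stay exact under pullback and twist, so we have an exact sequence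
\[
0\longrightarrow E\longrightarrow(L^{\otimes2})^{n+1}\longrightarrow p^*\mathcal O(1)\otimes L^{\otimes2}\longrightarrow0 .
\]
Each $f_i$ is quadratic in $y$ and so defines a section of $L^{\otimes2}$. The section $f=(f_0,\dots,f_n)$ of the middle term maps to $\sum_it_if_i=0$. Hence $f$ is a section of $E$. As $E$ is a subbundle, $f$ vanishes at a point as a section of $E$ if and only if all $f_i$ vanish there.

\emph{The parity.} By (C5) and (C3),
\[
c_n(E)=\sum_{i=0}^n2^{\,n-i}\,c_i(p^*Q)\,c_1(L)^{n-i}.
\]
We have no control over $c_1(L)$, and we need none: the terms with $i<n$ contribute even integers to $\deg(c_n(E)\cap[\Gamma])$. For $i=n$, facts (C2) and (C4) give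
\[
\deg(c_n(p^*Q)\cap[\Gamma])=\deg(c_n(Q)\cap p_*[\Gamma])=\deg((-h)^n\cap[\mathbb P^n])=(-1)^n.
\]
Therefore $\deg(c_n(E)\cap[\Gamma])$ is odd.

\emph{The point.} Let $Z\subseteq\Gamma$ be the zero scheme of $f$. By (C6), $c_n(E)\cap[\Gamma]$ is represented by a cycle $\sum_za_z[z]$ with closed points $z\in Z$. Its degree $\sum_za_z[k(z):k]$ is odd, so some $z\in Z$ has a residue field $k'=k(z)$ of odd degree over $k$. The projection of $z$ to $\mathbb P^M$ gives a $k'$-point, with homogeneous coordinates $u=(u_1,\dots,u_N)\ne0$ over $k'$. Since $z\in Z$, we have $f_i(u)=0$ for all $i$, and by linearity $\sum_ju_j^TBu_j=0$ for all $B\in V$. Since $z\in\Gamma$, the minors vanish at $u$, so the $u_j$ span a space of dimension at most $r$.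
\end{proof}

\begin{remark}
For $n=1$ the map $g\mapsto g\cdot(-t_1,t_0)$ identifies $\mathcal O(-1)$ with $Q$, and the proof reduces to \eqref{eq:pencil} with $E=\mathcal O(2d-1)$. The even degree of the $f_i$ produces the factors $2^{n-i}$ and cannot be dispensed with: the linear equation $y_1+Xy_2=0$ has the solution $(-X,1)$, while $y_1$ and $y_2$ have no common nonzero zero.
\end{remark}

We combine the descent theorem with Section~\ref{sec:gram} into a criterion that no longer mentions the function field.

\begin{corollary}\label{cor:crit}
Let $k$ be real, $m\ge2$, and let $V\subseteq\mathrm{Sym}_m(k)$ be a subspace of dimension $n+1\ge1$. Assume: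
\begin{enumerate}
\item[(i)] $V^\perp$ contains a nonzero Gram matrix over $k$;
\item[(ii)] for every finite extension $k'/k$ of odd degree, every nonzero Gram matrix over $k'$ that lies in $V^\perp\otimes_kk'$ is invertible.
\end{enumerate}
Then $\varphi_V$ is minimal weakly isotropic of dimension $m$ over $k(X_1,\dots,X_n)$.
\end{corollary}

\begin{proof}
By (i) and Lemma~\ref{lem:gram}(a), $\varphi_V$ has a weak zero. Suppose that it has one of rank less than $m$. Theorem~\ref{thm:descent} with $r=m-1$ provides a real field $k'$ of odd degree over $k$ and vectors $u_j\in k'^m$. By Lemma~\ref{lem:gram}(a), $S=\sum_ju_ju_j^T$ is orthogonal to $V$, so it lies in $(V\otimes_kk')^\perp=V^\perp\otimes_kk'$. By Lemma~\ref{lem:gram}(b), applied over the real field $k'$, the matrix $S$ is nonzero and has rank less than $m$. This contradicts (ii). Now Lemma~\ref{lem:min}(a) applies.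
\end{proof}

\section{Forms of trace zero, and a converse}\label{sec:trace0}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $V$ be the space of symmetric matrices of trace $0$. It is the orthogonal complement of $I_m$, so $\dim V=\frac{m(m+1)}2-1=n+1$ and $V^\perp=kI_m$. The matrix $I_m=\sum_ie_ie_i^T$ is a nonzero Gram matrix, and every nonzero element of $V^\perp\otimes_kk'=k'I_m$ is invertible. Corollary~\ref{cor:crit} applies.
\end{proof}

The number of variables is $\dim V-1$, so to save variables one wants $V^\perp$ to be larger than a line. Over a real closed field this is impossible. Given a positive definite $S_0\in V^\perp$ and a second direction $T\in V^\perp$, one can move along the line through them until one reaches the boundary of the cone of positive semidefinite matrices, where the rank drops.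

\begin{theorem}\label{thm:converse}
Let $k$ be real closed, $m\ge3$, and let $V\subseteq\mathrm{Sym}_m(k)$ be a nonzero subspace whose generic member $\varphi_V$ over $K=k(X_1,\dots,X_n)$, $n=\dim V-1$, is regular. Then $\varphi_V$ is minimal weakly isotropic if and only if $V=\{A:\operatorname{tr}(AS_0)=0\}$ for some positive definite $S_0\in\mathrm{Sym}_m(k)$. In particular, among generic members of linear systems over $k$, the number $\frac{m(m+1)}2-2$ of variables in Theorem~\ref{thm:main} is exactly the number required.
\end{theorem}

\begin{proof}
A positive definite $S_0$ can be written $S_0=PP^T$ with $P$ invertible over $k$: diagonalize by congruence and extract square roots of the positive diagonal entries.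

Suppose that $V=S_0^\perp$. Since $\operatorname{tr}(AS_0)=\operatorname{tr}(P^TAP)$, the map $A\mapsto P^TAP$ carries the chosen basis of $V$ to a basis of the space of matrices of trace $0$. So $\varphi_V$ is isometric to a form as in Theorem~\ref{thm:main}.

Conversely, let $\varphi_V$ be minimal weakly isotropic. A real closed field has no proper finite extension of odd degree, so Theorem~\ref{thm:descent} with $r=m$ gives $k'=k$ and a nonzero Gram matrix $S_0\in V^\perp$. We claim that every nonzero positive semidefinite $S\in V^\perp$ is invertible. By Lemma~\ref{lem:gram}(c), $S=\sum_ju_ju_j^T$ with $u_j\in k^m$, and $(u_j)$ is a weak zero of $\varphi_V$. By Lemma~\ref{lem:min}(b), which needs $m\ge3$, it has rank $m$, and so has $S$ by Lemma~\ref{lem:gram}(b). In particular $S_0$ is positive definite; write $S_0=PP^T$.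

Suppose that there is $T\in V^\perp\setminus kS_0$, and put $T'=P^{-1}T(P^T)^{-1}$. Over a real closed field the symmetric matrix $T'$ is orthogonally diagonalizable. Let $\mu\in k$ be its smallest eigenvalue. Then $T'-\mu I_m$ is positive semidefinite and singular, and hence so is $T-\mu S_0=P(T'-\mu I_m)P^T$. This matrix lies in $V^\perp$ and is nonzero because $T\notin kS_0$, which contradicts the claim. Hence $V^\perp=kS_0$ and $V=V^{\perp\perp}=S_0^\perp$.
\end{proof}

\section{Trace forms and fewer variables}\label{sec:fewer}

The proof of Theorem~\ref{thm:converse} uses a root $\mu\in k$ of $\det(T-\lambda S_0)$. Over other ground fields such roots can be absent, and there is room for a larger $V^\perp$. Condition (ii) of Corollary~\ref{cor:crit} certainly holds if all nonzero elements of $V^\perp\otimes_kk'$ are invertible. A space with this property has dimension at most $m$, because $S\mapsto Se_1$ is injective on it. A field extension $F/k$ of degree $m$ provides one of dimension exactly $m$: multiplication by a nonzero element of $F$ is invertible, and the trace form makes these maps symmetric. The algebra $F\otimes_kk'$ has to remain a field for all $k'$ of odd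 degree, and the space has to contain a Gram matrix. Both requirements are met by adjoining square roots of sums of squares.

\begin{theorem}\label{thm:trace}
Let $k$ be real and let $s_1,\dots,s_r\in k^\times$, $r\ge1$, be sums of squares whose classes in $k^\times/k^{\times2}$ are independent. Put $m=2^r$ and $n=\frac{m(m-1)}2-1$. Then $w(k(X_1,\dots,X_n))\ge m$.
\end{theorem}

\begin{proof}
Independence means that no product $s_I=\prod_{i\in I}s_i$ with $\emptyset\ne I\subseteq\{1,\dots,r\}$ is a square. Then $F=k(\sqrt{s_1},\dots,\sqrt{s_r})$ has degree $m$ over $k$, with basis $\omega_I=\prod_{i\in I}\sqrt{s_i}$, $I\subseteq\{1,\dots,r\}$. For $a\in F$ let $S_a\in\mathrm{Sym}_m(k)$ be the matrix of the bilinear form $(x,y)\mapsto\operatorname{Tr}_{F/k}(axy)$ in this basis, and let $M_a$ be the matrix of multiplication by $a$. Both depend $k$-linearly on $a$, and $S_a=S_1M_a$.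

We compute $S_1$. We have $\omega_I^2=s_I$, with trace $ms_I$. For $I\ne J$, choose an index $i$ in exactly one of the two sets; the automorphism of $F/k$ that changes the sign of $\sqrt{s_i}$ and fixes the other roots sends $\omega_I\omega_J$ to its negative, so $\operatorname{Tr}_{F/k}(\omega_I\omega_J)=0$. Hence $S_1=\operatorname{diag}(ms_I)_I$ is invertible, and $a\mapsto S_a$ is injective. Let $V=\{S_a:a\in F\}^\perp$. Then $V^\perp=\{S_a:a\in F\}$ and $\dim V=\frac{m(m+1)}2-m=n+1$.

We verify the conditions of Corollary~\ref{cor:crit}. Products of sums of squares are sums of squares, so each $ms_I$ is a sum of squares, and $S_1$ is a nonzero Gram matrix by Lemma~\ref{lem:gram}(c). This is (i). Let $k'/k$ have odd degree. If some $s_I$ with $I\ne\emptyset$ were a square in $k'$, then $k'$ would contain a quadratic extension of $k$, which is impossible. So $k'(\sqrt{s_1},\dots,\sqrt{s_r})$ has degree $m$ over $k'$. The algebra $F'=F\otimes_kk'$ has dimension $m$ and maps onto this field, so $F'$ is a field. The elements of $V^\perp\otimes_kk'$ are the matrices $S_1M_a$ with $a\in F'$, and $M_a$ is invertible for $a\ne0$. This gives (ii).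
\end{proof}

The space $V$ has a direct description. For $A=(a_{IJ})$ we have $\operatorname{tr}(AS_a)=\operatorname{Tr}_{F/k}\bigl(a\sum_{I,J}a_{IJ}\omega_I\omega_J\bigr)$, and the trace form is nondegenerate. So $V$ consists of the forms over $k$ that vanish at the vector $(\omega_I)_I\in F^m$.

\begin{example}
For $r=1$ the condition reads $a_{11}+2a_{12}\sqrt s+a_{22}s=0$, so $V$ is spanned by $\operatorname{diag}(-s,1)$ and $n=0$. The form $\langle-s,1\rangle$ is weakly isotropic precisely because $s$ is a sum of squares, and anisotropic precisely because $s$ is not a square.

For $r=2$ take the basis $1,\sqrt s,\sqrt t,\sqrt s\sqrt t$. The coefficients of these four elements in $\sum a_{IJ}\omega_I\omega_J$ are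
\[
a_{11}+sa_{22}+ta_{33}+sta_{44},\quad 2(a_{12}+ta_{34}),\quad 2(a_{13}+sa_{24}),\quad 2(a_{14}+a_{23}).
\]
Hence $V$ consists of the matrices
\[
\begin{pmatrix}-(sx_2+tx_3+stx_4)&-ty_1&-sy_2&-y_3\\-ty_1&x_2&y_3&y_2\\-sy_2&y_3&x_3&y_1\\-y_3&y_2&y_1&x_4\end{pmatrix},
\]
and a generic member is obtained by setting one of the six parameters equal to $1$ and treating the other five as variables.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:fields}, except \textup{(c)}]
The ground field in Theorems \ref{thm:main} and~\ref{thm:trace} is an arbitrary real field, so surplus variables can be absorbed into it.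

(a) Let $n_0=\frac{m(m+1)}2-2$ and $n\ge n_0$. Then $k(X_1,\dots,X_n)$ is a rational function field in $n_0$ variables over the real field $k(X_{n_0+1},\dots,X_n)$, and Theorem~\ref{thm:main} applies. Now let $m=2^r$, $n_1=\frac{m(m-1)}2-1$ and $n>n_1$. Put $k_0=k(X_{n_1+1},\dots,X_{n-1})$, which is real, and $X=X_n$. The polynomials $1+(X-c)^2$, $c=1,\dots,r$, are sums of squares in $k_0(X)$. They are monic, pairwise distinct, and irreducible over $k_0$ because $-1$ is not a square in $k_0$. By unique factorization their square classes are independent. Theorem~\ref{thm:trace} over $k_0(X)$ gives $w(k_0(X)(X_1,\dots,X_{n_1}))\ge m$.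

(b) The nonzero sums of squares form a subgroup of $k^\times$ containing $k^{\times2}$, since $t^{-1}=t\cdot(t^{-1})^2$. Their classes form a vector space over $\mathbb F_2$. If it has at least $4$ elements, it contains two independent ones, and Theorem~\ref{thm:trace} applies with $r=2$, $n=5$. For $k=\mathbb Q$ take $s=2$ and $t=3$.

(d) For every $n$ the field $k(X_1,X_2,\dots)$ is a rational function field in $n$ variables over $k(X_{n+1},X_{n+2},\dots)$, which is real as a union of real fields. By Theorem~\ref{thm:main}, $w(k(X_1,X_2,\dots))\ge m$ for all $m$.

(e) Let $K_n=\mathbb R(X_1,\dots,X_n)$, $n\ge1$. It is not pythagorean, since $1+X_1^2$ is not a square, and $p(K_n)\le2^n$ by Pfister's theorem. So $w(K_n)\le2^n$ by \eqref{eq:pyth}. The values $w(K_n)$ are finite, and they are unbounded by (a).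
\end{proof}

The quaternary form over $\mathbb R(X_1,\dots,X_6)$ obtained in (a) is the matrix of the last example with $s$ and $t$ quadratic polynomials in the sixth variable. Its entries are not linear in the variables, so there is no conflict with Theorem~\ref{thm:converse}.

\section{Valuations and function fields}\label{sec:val}

To reach function fields that are not rational, we lift minimal weakly isotropic forms from the residue field of a valuation. Let $v$ be a valuation on $K$ with valuation ring $\mathcal O$ and residue field $\kappa$, and write $x\mapsto\bar x$ for the residue map. We use one property of valuation rings: finitely many elements of $K$, not all $0$, can be divided by one of least value, after which all lie in $\mathcal O$ and one of them equals $1$. We call this \emph{normalizing}.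

\begin{proposition}\label{prop:val}
Let $v$ be a valuation on $K$ whose residue field $\kappa$ has characteristic different from $2$. Then $w(K)\ge w(\kappa)$.
\end{proposition}

\begin{proof}
If $\kappa$ is nonreal, then $w(\kappa)=1\le w(K)$. Let $\kappa$ be real. Then $K$ is real, because a nontrivial relation $\sum x_i^2=0$ in $K$ can be normalized and reduced to a nontrivial relation in $\kappa$. In particular $w(K)\ge2$. It remains to lift a minimal weakly isotropic form $\psi=\langle\alpha_1,\dots,\alpha_m\rangle$ over $\kappa$ with $m\ge3$.

An arbitrary lift of $\psi$ need not be weakly isotropic, so we lift a weak zero first and adapt the last coefficient to it. Let $(\xi_1,\dots,\xi_N)$ be a weak zero of $\psi$, with $\xi_j=(\xi_{j1},\dots,\xi_{jm})$, and put $\tau_i=\sum_j\xi_{ji}^2$, so that $\sum_i\alpha_i\tau_i=0$. By Lemma~\ref{lem:min}(b) the $\xi_j$ span $\kappa^m$, so some $\xi_{jm}$ is nonzero, and $\tau_m\ne0$ as $\kappa$ is real. Choose lifts $x_{ji}\in\mathcal O$ of $\xi_{ji}$ and $a_i\in\mathcal O$ of $\alpha_i$ for $i<m$. Put $t_i=\sum_jx_{ji}^2$. Then $\bar t_i=\tau_i$, so $t_m$ is a unit, and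
\[
a_m=-t_m^{-1}\sum_{i<m}a_it_i\in\mathcal O
\]
has residue $-\tau_m^{-1}\sum_{i<m}\alpha_i\tau_i=\alpha_m$. The vectors $x_j=(x_{j1},\dots,x_{jm})$ form a weak zero of $\varphi=\langle a_1,\dots,a_m\rangle$.

Let $(v_1,\dots,v_{N'})$ be any weak zero of $\varphi$. Normalize the family of all its coordinates. Then the residue vectors $\bar v_j$ are not all $0$ and satisfy $\sum_j\psi(\bar v_j)=0$. By Lemma~\ref{lem:min}(b), some $m\times m$ minor of $(\bar v_1|\cdots|\bar v_{N'})$ is nonzero, hence so is the same minor of $(v_1|\cdots|v_{N'})$. So every weak zero of $\varphi$ has rank $m$, and $\varphi$ is minimal weakly isotropic by Lemma~\ref{lem:min}(a).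
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fields}\textup{(c)}]
Let $d\ge2$ be the transcendence degree of $K/k$. We construct a valuation on $K$ whose residue field is a rational function field in $d-1$ variables over a \emph{real} field $k'$. Then Proposition~\ref{prop:val} and part (a) for $k'$ give the claim, since $d-1\ge\frac{m(m+1)}2-2$, respectively $d-1\ge\frac{m(m-1)}2$. The valuation will be the order of vanishing at a smooth point of a model of $K$, and the task is to find such a point with real residue field.

Choose a finitely generated $k$-algebra $B_0\subseteq K$ with fraction field $K$. As $k$ has characteristic $0$, the smooth locus of $\operatorname{Spec}B_0$ is open and nonempty, so $B=B_0[g^{-1}]$ is smooth over $k$ for some $g\neq0$. Since $K$ is real, it has an ordering. Let $R_1$ be the real closure of $K$ for this ordering and $R\subseteq R_1$ the real closure of $k$. The Artin--Lang theorem \cite[Thm.~4.1.2]{BCR} states: if $R$ is real closed, $C$ is a finitely generated $R$-algebra, and there is an $R$-homomorphism from $C$ to a real closed extension of $R$, then there is an $R$-homomorphism $C\to R$. We apply it to the map $B\otimes_kR\to R_1$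 induced by the inclusions and obtain a $k$-homomorphism $B\to R$. Its image $k'$ is generated by finitely many elements algebraic over $k$, so it is a finite field extension of $k$, and it is real as a subfield of $R$. The kernel is a maximal ideal $\mathfrak m$, and $B_{\mathfrak m}$ is a regular local ring of dimension $d$ with residue field $k'$.

Let $\mathfrak n$ be the maximal ideal of $B_{\mathfrak m}$. Regularity means that the graded ring $\bigoplus_i\mathfrak n^i/\mathfrak n^{i+1}$ is a polynomial ring $k'[T_1,\dots,T_d]$. For $f\ne0$ in $B_{\mathfrak m}$ let $v(f)$ be the largest $i$ with $f\in\mathfrak n^i$, which exists by Krull's intersection theorem. Since the graded ring is a domain, $v(fg)=v(f)+v(g)$, so $v$ extends to a discrete valuation of $K$. An element of its valuation ring can be written $f/g$ with $v(g)=i$ and $f\in\mathfrak n^i$. Send it to the quotient of the classes of $f$ and $g$ in $\mathfrak n^i/\mathfrak n^{i+1}$. This is a well-defined ring homomorphism, as one sees by passing to common denominators. Its kernel consists of the elements of positive value, and its image consists of all quotients of homogeneous polynomials of equal degree. So the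 residue field of $v$ is $k'(T_1/T_d,\dots,T_{d-1}/T_d)$, as required.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AB} M. Archita and Karim Johannes Becher, \emph{Fields where torsion forms decompose}, arXiv:2605.13844 (2026).

\bibitem{BCR} Bochnak, Coste and Roy, \emph{Real Algebraic Geometry}.

\bibitem{Fu} Fulton, \emph{Intersection Theory}.

\end{thebibliography}
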